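\title{Injective hulls of simple modules over skew polynomial rings:\\ reduction to primitive factors}

\begin{abstract}
Let $R$ be a commutative noetherian ring, $\alpha$ an automorphism of $R$, and $S=R[\theta;\alpha]$ the skew polynomial ring. Let $V$ be a simple $S$-module with annihilator $P$. We prove that the injective hull of $V$ over $S$ is locally artinian if and only if the injective hull of $V$ over $S/P$ is locally artinian. When $\theta V\neq0$ we also characterize this property in terms of the reduced ring $D=R/\operatorname{Ann}_R(V)$: its prime spectrum must be finite, and certain modules of finite length over the total ring of fractions of $D$ must have composition factors that stay simple over $S$. An example shows that the second condition cannot be dropped.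
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $R$ be a commutative noetherian ring and $\alpha$ a ring automorphism of $R$. The \emph{skew polynomial ring} $S=R[\theta;\alpha]$ is the free left $R$-module on $1,\theta,\theta^2,\dots$, with multiplication determined by $\theta r=\alpha(r)\theta$ for $r\in R$. Thus a left $S$-module is an $R$-module $X$ with an additive map $\theta\colon X\to X$ such that $\theta(rx)=\alpha(r)\theta x$. Modules are left modules throughout; since $S^{\mathrm{op}}\cong R[\theta;\alpha^{-1}]$, right modules are covered as well.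

Let $A$ be a ring. An extension of $A$-modules $V\subseteq M$ is \emph{essential} if every nonzero submodule of $M$ meets $V$ nontrivially. The \emph{injective hull} $E_A(V)$ is an injective module that is an essential extension of $V$, and every essential extension of $V$ embeds in it by a map that is the identity on $V$. A module is \emph{locally artinian} if each of its finitely generated submodules has finite composition length. If $V$ is simple, every nonzero submodule of $E_A(V)$ contains $V$, so $E_A(V)$ is locally artinian exactly when every finitely generated essential extension of $V$ has finite length. The property says that one cannot glue an infinitely long finitely generated module on top of $V$ in an essential way.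

Over a commutative noetherian ring $A$ this always holds. If $M$ is a finitely generated essential extension of $V=A/\mathfrak m$, the Artin--Rees lemma gives $\mathfrak m^lM\cap V\subseteq\mathfrak mV=0$ for some $l$, so $\mathfrak m^lM=0$ and $M$ has finite length. Over $S$ it can fail.

\begin{example}\label{ex:shift}
Let $k$ be a field of characteristic $0$, $R=k[t]$, $\alpha(t)=t+1$, and let $\theta$ act on $k(t)$ by $h(t)\mapsto h(t+1)$. The submodule $V=k[t]$ is simple: a nonzero submodule is an ideal $(f)$ containing $f(t+1)$, so $f(t+1)=f(t)$ and $f$ is constant. Clearing denominators shows that $k(t)$ is an essential extension of $V$. Since $\theta^nt^{-1}=(t+n)^{-1}$, partial fractions show that the class of $t^{-1}$ generates the submodule $\bigoplus_{n\ge0}k\,(t+n)^{-1}$ of $k(t)/V$, and the submodules $\bigoplus_{n\ge j}k\,(t+n)^{-1}$ form an infinite descending chain. So $V+St^{-1}$ has infinite length, and $E_S(V)$ is not locally artinian.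
\end{example}

Let $V$ be a simple $S$-module and $P=\operatorname{Ann}_S(V)$, a primitive ideal. Then $V$ is a faithful simple module over $S/P$, and one would like to test the property over this smaller ring. The following question is posed in \cite{BCM}, for $R$ an algebra over a field $k$ and $\alpha$ a $k$-algebra automorphism.

\begin{quote}
\emph{If $E_{S/P}(V)$ is locally artinian, is $E_S(V)$ locally artinian?}
\end{quote}

The converse is immediate: $E_{S/P}(V)$ is an essential extension of $V$ over $S$, so it embeds in $E_S(V)$, and submodules of locally artinian modules are locally artinian. Its image is the set of elements killed by $P$, because any $S/P$-submodule of $E_S(V)$ containing $V$ is an essential extension of $V$ over $S/P$. So the hypothesis concerns only the bottom layer $\operatorname{ann}_M(P)$ of a finitely generated $M\subseteq E_S(V)$. The commutative case suggests the answer yes: there $M$ is killed by a power of $P$ and is built from finitely many layers, each a finite sum of copies of $V$. Over $S$ the higher layers need not involve $V$ at all (Section~\ref{sec:model}), so the hypothesis does not apply to them directly.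 The answer is nevertheless yes, and the field plays no role.

\begin{theorem}\label{thm:A}
Let $R$ be a commutative noetherian ring, $\alpha\in\operatorname{Aut}(R)$, $S=R[\theta;\alpha]$, $V$ a simple $S$-module and $P=\operatorname{Ann}_S(V)$. Then $E_S(V)$ is locally artinian if and only if $E_{S/P}(V)$ is locally artinian. If $\theta V=0$, both are always locally artinian.
\end{theorem}

\begin{corollary}\label{cor:all}
The injective hulls of all simple $S$-modules are locally artinian if and only if the same holds for every primitive factor ring $S/P$.
\end{corollary}

\begin{proof}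
If $W$ is a simple $S/P$-module, then $E_{S/P}(W)$ embeds in $E_S(W)$; this gives one direction. For the other, apply Theorem~\ref{thm:A} to a simple $S$-module $V$ and $P=\operatorname{Ann}_S(V)$.
\end{proof}

The proof also describes when the property holds. For a commutative ring $F$ with an automorphism $\alpha$, let $F[\theta^{\pm1};\alpha]$ be the skew Laurent ring; its modules are the $F[\theta;\alpha]$-modules on which $\theta$ is bijective. An element of a commutative ring is \emph{regular} if it is not a zero divisor.

\begin{theorem}\label{thm:B}
In the setting of Theorem~\ref{thm:A}, suppose $\theta V\neq0$. Put $I=\operatorname{Ann}_R(V)$ and $D=R/I$, let $C$ be the set of regular elements of $D$, and let $F=D_C$. Then $\alpha$ induces automorphisms of $D$ and $F$, the ring $D$ is reduced, $\alpha$ permutes its minimal primes transitively, and the following are equivalent: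
\begin{enumerate}
\item[(1)] $E_S(V)$ is locally artinian;
\item[(2)] $E_{S/P}(V)$ is locally artinian;
\item[(3)] $\operatorname{Spec}D$ is finite, and for every $F[\theta^{\pm1};\alpha]$-module $E$ of finite $F$-length that contains $V$ as an essential $S$-submodule, every $F[\theta^{\pm1};\alpha]$-composition factor of $E$ is simple as an $S$-module.
\end{enumerate}
If these conditions hold and $\widetilde C$ is the preimage of $C$ in $R$, then every finitely generated $S$-submodule $M\subseteq E_S(V)$ is a module of finite length over $R_{\widetilde C}$, all $S$-submodules of $M$ are $R_{\widetilde C}$-submodules, and $\operatorname{length}_SM\le\operatorname{length}_{R_{\widetilde C}}M$. The second half of \textup{(3)} cannot be dropped.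
\end{theorem}

In (3), $S$ acts on $E$ through the natural map $S\to F[\theta^{\pm1};\alpha]$.

\section{The main idea in rank one}\label{sec:model}

Let $k$ be a field, $q\in k^\times$, $D=k[t]_{(t)}$, $F=k(t)$ and $\alpha(t)=qt$. Let $\nu$ be the $t$-adic valuation on $F$; it is preserved by $\alpha$. For $g\in F^\times$ let $W_g$ be the $D[\theta;\alpha]$-module
\[
W_g=F,\qquad \theta h=g\,\alpha(h).
\]
The nonzero $D$-submodules of $F$ are $F$ and the $t^nD$ with $n\in\mathbb Z$, and $\theta(t^nD)=t^{n+\nu(g)}D$. If $\nu(g)\ge0$, each $t^nD$ is a submodule, and $D\subseteq W_g$ is finitely generated and not artinian. If $\nu(g)<0$, no $t^nD$ is a submodule and $W_g$ is simple. So $W_g$ is simple exactly when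
\begin{equation}\label{eq:model}
\theta^{-1}D\subseteq tD,
\end{equation}
that is, when $\theta$ expands the lattice $D$ in the $t$-adic sense.

Now thicken the ring. Let $R=D[x]$, extend $\alpha$ by $\alpha(x)=\lambda x$ with $\lambda\in D^\times$, and let $S=R[\theta;\alpha]$. Let $V=W_g$ with $\nu(g)<0$ and $xV=0$. Suppose $M\supseteq V$ is an $S$-module with $x^eM=0$ whose bottom layer $\operatorname{ann}_M(x)$ equals $V$. Put $M_i=\operatorname{ann}_M(x^i)$. The map $m\mapsto x^im$ sends $M_{i+1}$ to $V$, has kernel $M_i$ and is $R$-linear. From $\alpha^{-1}(x)=\alpha^{-1}(\lambda^{-1})x$ we get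
\[
x^i\theta m=\theta\,\alpha^{-1}(x^i)\,m=\lambda^{-i}\theta(x^im).
\]
So $M_{i+1}/M_i$ embeds as an $S$-module in the twist $W_{\lambda^{-i}g}$, not in $V$. The twist is usually a different module: an isomorphism $W_g\to W_{g'}$ is multiplication by some $u\in F^\times$ with $g/g'=\alpha(u)/u$, and $\alpha(u)/u$ takes the value $q^{\nu(u)}$ at $t=0$; so $W_{\lambda^{-1}g}\not\cong V$ if $\lambda\in k^\times$ is not a power of $q$. But $\lambda$ is a unit, so $\nu(\lambda^{-i}g)=\nu(g)<0$. The twist satisfies \eqref{eq:model} and is simple, and $M$ has length at most $e$.

The mechanism is this: condition \eqref{eq:model} forces finite length, and it survives twisting. The general proof for $\theta V\neq0$ filters $M$ by powers of $I=\operatorname{Ann}_R(V)$, which is $xR$ above, rather than by powers of $P$, because $I^i/I^{i+1}$ is a finitely generated module over the commutative ring $D=R/I$. It has five steps.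
\begin{enumerate}
\item[(i)] A finitely generated essential extension $M$ of $V$ is killed by a power of $I$ (Lemma~\ref{lem:AR}).
\item[(ii)] The hypothesis passes from $S/P$ to $B=S/IS$, so $\operatorname{ann}_M(I)$ has finite length (Section~\ref{sec:D}).
\item[(iii)] The hypothesis forces $\operatorname{Spec}D$ to be finite, which provides an ideal $J$ to play the role of $tD$ (Section~\ref{sec:spec}).
\item[(iv)] The composition factors of $\operatorname{ann}_M(I)$ are \emph{expanding}, in a sense that generalizes \eqref{eq:model}; expanding modules have finite length; and $\operatorname{Hom}_D(N,W)$ is expanding if $W$ is (Section~\ref{sec:exp}).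
\item[(v)] The higher layers embed in $\operatorname{Hom}_D(I^i/I^{i+1},\operatorname{ann}_M(I))$ (Section~\ref{sec:layers}).
\end{enumerate}

\section{Tools}\label{sec:tools}

\subsection*{Commutative algebra}
Let $A$ be a commutative noetherian ring. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] \emph{Artin--Rees.} If $\mathfrak a$ is an ideal and $U'\subseteq U$ are finitely generated modules, then $\mathfrak a^lU\cap U'\subseteq\mathfrak aU'$ for some $l\ge1$.
\item[(F2)] \emph{Associated primes.} A prime is associated to a module $X$ if it is the annihilator of an element of $X$. Every nonzero module has an associated prime. If $\mathfrak p$ is prime, the associated primes of the $A_{\mathfrak p}$-module $X_{\mathfrak p}$ are the $\mathfrak q A_{\mathfrak p}$ with $\mathfrak q\subseteq\mathfrak p$ associated to $X$.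
\item[(F3)] \emph{Prime avoidance.} An ideal contained in a finite union of primes is contained in one of them.
\item[(F4)] \emph{Minimal primes.} An ideal $\mathfrak b$ has finitely many minimal primes, and an ideal contained in every prime over $\mathfrak b$ has a power contained in $\mathfrak b$. A prime minimal over a principal ideal has height at most $1$ (Krull's principal ideal theorem).
\item[(F5)] \emph{Finite length.} If $\mathfrak a$ is a finite intersection of maximal ideals, then $A/\mathfrak a^h$ is artinian, so a finitely generated module killed by $\mathfrak a^h$ has finite length.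
\item[(F6)] \emph{Reduced rings.} If $A$ is reduced with minimal primes $\mathfrak q_1,\dots,\mathfrak q_s$, its regular elements are those outside $\bigcup\mathfrak q_i$, and inverting them gives the product of the fraction fields of the $A/\mathfrak q_i$.
\end{enumerate}
We also use the Hilbert basis theorem: if $\sigma\in\operatorname{Aut}(A)$, then $A[\theta;\sigma]$ is left noetherian. In particular submodules of finitely generated $S$-modules are finitely generated.

\subsection*{Semilinear maps}
Let $A$ be any ring and $\sigma\in\operatorname{Aut}(A)$. An additive map $\varphi\colon X\to X'$ of $A$-modules is \emph{$\sigma$-semilinear} if $\varphi(ax)=\sigma(a)\varphi(x)$. Images and preimages of submodules under $\varphi$ are submodules; for images this uses that $\sigma$ is surjective. If $\varphi$ is injective, $Y\mapsto\varphi(Y)$ is an isomorphism from the submodule lattice of $X$ onto that of $\varphi(X)$, so $\varphi$ preserves lengths of submodules. Hence: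
\begin{equation}\label{eq:length}
\begin{array}{l}
\text{if $\varphi\colon X\to X$ is injective and semilinear, $Y\subseteq X$ has finite length,}\\
\text{and $\varphi(Y)\subseteq Y$ or $Y\subseteq\varphi(Y)$, then $\varphi(Y)=Y$.}
\end{array}
\end{equation}
Extend $\alpha$ to an automorphism of $S$ by $\alpha(\theta)=\theta$. Then $\theta s=\alpha(s)\theta$ for all $s\in S$, so $\theta$ acts on every $S$-module $X$ as a semilinear map over $S$. Thus $\theta^nX$ and $\ker\theta^n$ are submodules.

\begin{lemma}\label{lem:bij}
Let $X$ be an $S$-module of finite length on which $\theta$ is injective. Then $\theta$ is bijective on every subquotient of $X$.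
\end{lemma}

\begin{proof}
By \eqref{eq:length}, $\theta Y=Y$ for every submodule $Y$. So $\theta$ is surjective on $Y/Y'$, and if $\theta y\in Y'=\theta Y'$ then $y\in Y'$ by injectivity.
\end{proof}

An ideal $\mathfrak a$ of $R$ with $\alpha(\mathfrak a)=\mathfrak a$ is an \emph{$\alpha$-ideal}. For such an ideal $\theta\mathfrak a=\mathfrak a\theta$, so $\mathfrak aS=\bigoplus_j\mathfrak a\theta^j$ is a two-sided ideal of $S$ with $S/\mathfrak aS=(R/\mathfrak a)[\theta;\alpha]$, and $\mathfrak aX$ and $\operatorname{ann}_X(\mathfrak a)=\{x\in X:\mathfrak ax=0\}$ are $S$-submodules of any $S$-module $X$.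

\subsection*{Orbits of primes}
The next lemma is the general form of Example~\ref{ex:shift}: infinite orbits of associated primes produce infinite descending chains.

\begin{lemma}\label{lem:orbit}
Let $\mathfrak q$ be a prime ideal of $R$.
\begin{enumerate}
\item[(a)] Distinct primes in the $\alpha$-orbit of $\mathfrak q$ are incomparable.
\item[(b)] Let $X$ be an $S$-module on which $\theta$ is injective and let $x\in X$ have $\operatorname{ann}_R(x)=\mathfrak q$. Then $\operatorname{ann}_R(\theta^nx)=\alpha^n(\mathfrak q)$ for $n\ge0$. If the orbit of $\mathfrak q$ is infinite, then $Sx=\bigoplus_{n\ge0}R\theta^nx$, and $Sx$ is neither simple nor artinian.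
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A strict inclusion $\alpha^n(\mathfrak q)\subsetneq\alpha^{n'}(\mathfrak q)$ gives $\mathfrak q\subsetneq\alpha^l(\mathfrak q)$ with $l=n'-n$, and then $\mathfrak q\subsetneq\alpha^l(\mathfrak q)\subsetneq\alpha^{2l}(\mathfrak q)\subsetneq\cdots$, which is impossible in a noetherian ring.

(b) We have $r\theta^nx=\theta^n\alpha^{-n}(r)x$, which vanishes exactly when $\alpha^{-n}(r)\in\mathfrak q$. Suppose the orbit is infinite, so that the primes $\alpha^n(\mathfrak q)$ are distinct. If the sum $\sum R\theta^nx$ is not direct, take a relation $\sum r_n\theta^nx=0$ with the least positive number of nonzero terms. It has at least two, with indices $n\neq n'$. By (a) there is $a\in\alpha^n(\mathfrak q)\setminus\alpha^{n'}(\mathfrak q)$. Multiplying by $a$ kills the $n$-th term and keeps the $n'$-th, since neither $a$ nor $r_{n'}$ lies in the prime $\alpha^{n'}(\mathfrak q)$. This contradicts minimality. Finally, the nonzero submodules $S\theta^jx=\bigoplus_{n\ge j}R\theta^nx$ form a strictly descending chain.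
\end{proof}

\subsection*{Artin--Rees for $\alpha$-ideals}
A finitely generated $S$-module is in general not finitely generated over $R$, so (F1) does not apply to it. For an $\alpha$-ideal the Rees ring argument can be run over $S$ instead.

\begin{lemma}\label{lem:AR}
Let $V\subseteq M$ be an essential extension of $S$-modules with $M$ finitely generated, and let $I$ be an $\alpha$-ideal with $IV=0$. Then $I^eM=0$ for some $e$.
\end{lemma}

\begin{proof}
The Rees ring $\mathcal R=\bigoplus_{n\ge0}I^nT^n\subseteq R[T]$ is a finitely generated $R$-algebra, hence noetherian. Since $\alpha(I^n)=I^n$, setting $\alpha(T)=T$ extends $\alpha$ to an automorphism of $\mathcal R$. So $\mathcal R[\theta;\alpha]=\bigoplus_nI^nS\,T^n$ is left noetherian. The graded module $\bigoplus_nI^nM\,T^n$ is generated by its degree-zero part $M$, which is finitely generated over $S$. Hence the graded submodule $\bigoplus_n(I^nM\cap V)T^n$ is generated by its parts of degree at most some $n_0$. For $e>n_0$ this gives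
\[
I^eM\cap V=\sum_{d\le n_0}I^{e-d}S\,(I^dM\cap V)\subseteq IV=0 .
\]
As $I^eM$ is a submodule and $V$ is essential, $I^eM=0$.
\end{proof}

\section{The case $\theta V=0$}\label{sec:zero}

Here a power of $\theta$ kills every finitely generated essential extension, and the problem becomes commutative.

\begin{proposition}\label{prop:zero}
If $V$ is a simple $S$-module with $\theta V=0$, then $E_S(V)$ is locally artinian.
\end{proposition}

\begin{proof}
Let $M\supseteq V$ be a finitely generated essential extension and put $K_n=\{m\in M:\theta^nm=0\}$. These submodules form an ascending chain, so $K_n=K_{2n}$ for some $n\ge1$. If $\theta^nm\in K_n$, then $m\in K_{2n}=K_n$ and $\theta^nm=0$. Thus $\theta^nM\cap K_n=0$. Since $V\subseteq K_n$ is essential, $\theta^nM=0$ and $M=K_n$.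

On a module killed by $\theta$, the $S$-submodules are the $R$-submodules. So $V\cong R/\mathfrak m$ for a maximal ideal $\mathfrak m$, and $K_1$ is a finitely generated $R$-module that is an essential extension of $V$. By (F1), $\mathfrak m^lK_1\cap V\subseteq\mathfrak mV=0$ for some $l$, so $\mathfrak m^lK_1=0$ and $K_1$ has finite length by (F5). For each $i$, the map $\theta^i$ induces an injective semilinear map $K_{i+1}/K_i\to K_1$, so $K_{i+1}/K_i$ has finite length. Therefore $M=K_n$ has finite length.
\end{proof}

\section{The ring $D$ and the passage from $S/P$ to $S/IS$}\label{sec:D}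

From now on $V$ is a simple $S$-module with $\theta V\neq0$. The submodules $\theta V\neq0$ and $\ker\theta\neq V$ must be $V$ and $0$, so \emph{$\theta$ is bijective on $V$}. We keep the notation $P$, $I$, $D$, $C$, $F$, $\widetilde C$ of Theorem~\ref{thm:B}. A $D$-module is \emph{$C$-torsionfree} if each $c\in C$ acts injectively on it.

\begin{lemma}\label{lem:D}
The ideal $I$ is an $\alpha$-ideal. The ring $D$ is reduced, its minimal primes $\mathfrak q_1,\dots,\mathfrak q_s$ form one $\alpha$-orbit, $C=D\setminus\bigcup\mathfrak q_i$ satisfies $\alpha(C)=C$, and $F$ is a product of $s$ fields. The module $V$ is $C$-torsionfree, and $V_{\mathfrak q_i}\neq0$ for all $i$.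
\end{lemma}

\begin{proof}
By (F2) there is $v\in V$ with $\mathfrak q=\operatorname{ann}_R(v)$ prime. Since $Sv=V$ is simple, the orbit of $\mathfrak q$ is finite by Lemma~\ref{lem:orbit}; call it $\{\mathfrak q_1,\dots,\mathfrak q_s\}$. Each $\mathfrak q_i$ equals $\alpha^n(\mathfrak q)=\operatorname{ann}_R(\theta^nv)$ for some $n\ge0$, so $I\subseteq\bigcap\mathfrak q_i$. Conversely $\mathfrak a=\bigcap\mathfrak q_i$ is an $\alpha$-ideal, and $\operatorname{ann}_V(\mathfrak a)$ is a submodule containing $v$, hence equal to $V$. So $I=\bigcap\mathfrak q_i$. Every prime over $I$ contains some $\mathfrak q_i$, and the $\mathfrak q_i$ are incomparable, so they are the minimal primes over $I$. We write $\mathfrak q_i$ also for their images in $D$. The claims about $C$ and $F$ follow from (F6). The elements of $V$ killed by some element of $C$ form a submodule, because $C$ is multiplicatively closed and $\alpha(C)=C$. It does not contain $v$, so it is $0$. Finally $V$ contains $D\theta^nv\cong D/\mathfrak q_i$, whose localization at $\mathfrak q_i$ is nonzero.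
\end{proof}

Put
\[
B=S/IS=D[\theta;\alpha].
\]
Then $IS\subseteq P$ and $P\cap R=I$. The results of Section~\ref{sec:tools} apply to $(D,\alpha,B)$ as well. The ring $B$ lies between $S$ and $S/P$, and a hypothesis on $E_{S/P}(V)$ is a priori weaker than the same hypothesis on $E_B(V)$. The gap is closed by a dichotomy: either $B=S/P$, or $B$ is a finite module over a commutative ring and no hypothesis is needed.

\begin{lemma}\label{lem:order}
If $P\neq IS$, then $\alpha$ has finite order on $D$.
\end{lemma}

\begin{proof}
Let $\bar P=P/IS$, a nonzero ideal of $B$ with $\bar P\cap D=0$. Choose $0\neq f=\sum_{i=0}^md_i\theta^i\in\bar P$ of least degree $m$; then $m\ge1$. If $d_0=0$, then $f=g\theta$ with $g\neq0$ of degree $m-1$, and $gV=g\theta V=0$, contrary to the choice of $f$. So $d_0\neq0$. For $r\in D$ the element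
\[
rf-f\alpha^{-m}(r)=\sum_{i=0}^md_i\bigl(r-\alpha^{i-m}(r)\bigr)\theta^i
\]
lies in $\bar P$ and has degree less than $m$, so it is $0$. Its constant term gives $d_0(r-\alpha^{-m}(r))=0$ for all $r$. Applying $\alpha^j$ and renaming $\alpha^j(r)$ as $r$, we get $\alpha^j(d_0)(r-\alpha^{-m}(r))=0$ for all $r\in D$ and $j\in\mathbb Z$. Since $\bigcap\mathfrak q_i=0$, some minimal prime misses $d_0$, and by transitivity each $\mathfrak q_i$ misses some $\alpha^j(d_0)$. So $r-\alpha^{-m}(r)\in\bigcap\mathfrak q_i=0$, and $\alpha^m=\mathrm{id}_D$.
\end{proof}

\begin{lemma}\label{lem:finite}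
If $\alpha$ has finite order on $D$, then $E_B(V)$ is locally artinian.
\end{lemma}

\begin{proof}
Let $\alpha^m=\mathrm{id}_D$ with $m\ge1$. Then $z=\theta^m$ is central in $B$, the subring $A=D[z]$ is commutative noetherian, and $B=\bigoplus_{i<m}A\theta^i$. Moreover $\theta a=\beta(a)\theta$ for $a\in A$, where $\beta$ is the automorphism of $A$ with $\beta|_D=\alpha$ and $\beta(z)=z$. We want to apply (F1) over $A$, and for this we need to know $\mathfrak a=\operatorname{ann}_A(V)$.

The cyclic $B$-module $V$ is finitely generated over $A$, so it has a maximal $A$-submodule $V'$. Since $zV=V$, the element $z$ acts on the simple module $V/V'$ surjectively, hence bijectively. So if $x\in V'$ and $x=zy$ with $y\in V$, then $y\in V'$; that is, $zV'=V'$. As $\theta$ is a semilinear bijection of $V$, each $\theta^iV'$ is a maximal $A$-submodule, and $\theta$ permutes $V',\theta V',\dots,\theta^{m-1}V'$. Their intersection is a proper $B$-submodule of $V$, hence $0$. So $V$ embeds in $\bigoplus_{i<m}V/\theta^iV'$ and maps onto each summand, and $\mathfrak a$ is a finite intersection of maximal ideals of $A$. Also $\beta(\mathfrak a)=\mathfrak a$: for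 $a\in A$ we have $\beta(a)V=\beta(a)\theta V=\theta aV$, which vanishes exactly when $aV=0$.

Let $M\supseteq V$ be a finitely generated essential extension over $B$. It is finitely generated over $A$, so $\mathfrak a^hM\cap V\subseteq\mathfrak aV=0$ for some $h$ by (F1). Since $\beta(\mathfrak a)=\mathfrak a$, the subgroup $\mathfrak a^hM$ is a $B$-submodule, so $\mathfrak a^hM=0$. By (F5), $M$ has finite length over $A$, hence over $B$.
\end{proof}

Lemmas~\ref{lem:order} and~\ref{lem:finite} together give the reduction.

\begin{proposition}\label{prop:toB}
If $E_{S/P}(V)$ is locally artinian, then $E_B(V)$ is locally artinian.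
\end{proposition}

\section{Finiteness of $\operatorname{Spec}D$}\label{sec:spec}

For a $C$-torsionfree $B$-module $X$ put $X_F=F\otimes_DX\supseteq X$. Its elements have the form $c^{-1}x$, and $\theta(f\otimes x)=\alpha(f)\otimes\theta x$ makes it an $F[\theta;\alpha]$-module with $\theta(c^{-1}x)=\alpha(c)^{-1}\theta x$. Clearing denominators shows that $X_F$ is an essential extension of $X$ over $B$, and $\theta$ is injective, or bijective, on $X_F$ if it is so on $X$. Since $F$ is a finite product of fields, an $F$-module has finite length if and only if it is finitely generated.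

A simple $B$-module need not be finitely generated over $D$, as $W_g$ shows. The substitute is a finitely generated $D$-submodule whose translates under $\theta$ exhaust the module, as the translates $\theta^jD=t^{j\nu(g)}D$ exhaust $W_g$.

\begin{lemma}\label{lem:lattice}
Let $W$ be a simple $B$-module on which $\theta$ is bijective. There is a finitely generated $D$-submodule $U\subseteq W$ with $U\subseteq\theta U\subseteq\theta^2U\subseteq\cdots$ and $W=\bigcup_{j\ge0}\theta^jU$. If $W$ is $C$-torsionfree, then $W_F=FU$.
\end{lemma}

\begin{proof}
Let $0\neq w\in W$. Since $W=Bw$, we can write $\theta^{-1}w=\sum_{i=0}^md_i\theta^iw$ with $d_i\in D$. Put $U=\sum_{i=0}^mD\theta^iw$. Then $\theta^{-1}(d\theta^iw)=\alpha^{-1}(d)\theta^{i-1}w\in U$ for $0\le i\le m$, so $\theta^{-1}U\subseteq U$, that is, $U\subseteq\theta U$. The ascending union $\bigcup\theta^jU$ is a nonzero $B$-submodule, hence $W$. In $W_F$ we have $FU\subseteq F\theta U=\theta(FU)$, so $\theta(FU)=FU$ by \eqref{eq:length} over $F$. Therefore $W_F=\bigcup_jF\theta^jU=\bigcup_j\theta^j(FU)=FU$.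
\end{proof}

Let $\mathcal H$ be the set of primes of height one in $D$; it is permuted by $\alpha$. Each $\mathfrak p\in\mathcal H$ meets $C$ by (F3). If $c\in\mathfrak p\cap C$, then $\mathfrak p$ is minimal over $cD$, since a smaller prime is one of the $\mathfrak q_i$ and does not contain $c$.

\begin{lemma}\label{lem:height}
If $\mathcal H$ is finite, then every prime of $D$ has height at most $1$, and $\operatorname{Spec}D$ is finite.
\end{lemma}

\begin{proof}
Suppose $\mathfrak m$ has height at least $2$. It lies in no prime of height at most $1$, and there are finitely many of these, so by (F3) some $c\in\mathfrak m$ avoids them all. A prime inside $\mathfrak m$ minimal over $cD$ contains $c$ and has height at most $1$ by (F4), a contradiction.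
\end{proof}

\begin{proposition}\label{prop:spec}
If $E_B(V)$ is locally artinian, then $\operatorname{Spec}D$ is finite.
\end{proposition}

We test the hypothesis on the essential extension $V_F$. It forces $V$ to be divisible at every height-one prime. On the other hand $V$ is built from a finitely generated $U$ using only the denominators $b,\alpha(b),\alpha^2(b),\dots$ for one $b\in C$, so divisibility can occur only at primes containing one of these.

\begin{proof}
The module $V_F$ embeds in $E_B(V)$ and is locally artinian. Take $U\subseteq V$ as in Lemma~\ref{lem:lattice}, so that $V_F=FU$.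

\medskip\noindent\emph{Step 1: if $\mathfrak q'$ is an associated prime of the $D$-module $V_F/V$, then $\mathfrak q'\cap C\neq\emptyset$ and $\mathfrak q'V=V$.} Let $\mathfrak q'=\operatorname{ann}_D(\bar w)$ with $w\in V_F$. Since $cw\in V$ for some $c\in C$, the prime $\mathfrak q'$ meets $C$. The map $\theta$ is injective on $V_F/V$: if $\theta y\in V=\theta V$ then $y\in V$. The finitely generated module $V+Bw$ has finite length, so $B\bar w$ is artinian and the orbit of $\mathfrak q'$ is finite by Lemma~\ref{lem:orbit}. Let $J'$ be the intersection of this orbit, an $\alpha$-ideal. Each prime in the orbit meets $C$, and a product of such elements lies in $J'\cap C$. As $V$ is $C$-torsionfree, the submodule $J'V$ is nonzero. So $V=J'V\subseteq\mathfrak q'V$.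

\medskip\noindent\emph{Step 2: $V_{\mathfrak p}=(V_F)_{\mathfrak p}$ for all $\mathfrak p\in\mathcal H$.} Suppose not. Then $(V_F/V)_{\mathfrak p}\neq0$, and by (F2) some associated prime $\mathfrak q'$ of $V_F/V$ lies in $\mathfrak p$. It meets $C$, so it is not minimal, so $\mathfrak q'=\mathfrak p$, and $\mathfrak pV=V$ by Step~1. Let $c\in C$. Either $c$ is a unit of $D_{\mathfrak p}$, or $\mathfrak p$ is minimal over $cD$; in both cases $\mathfrak p^nD_{\mathfrak p}\subseteq cD_{\mathfrak p}$ for some $n$ by (F4). Hence $V_{\mathfrak p}=\mathfrak p^nV_{\mathfrak p}\subseteq cV_{\mathfrak p}$. Every element of $(V_F)_{\mathfrak p}$ has the form $c^{-1}y$ with $c\in C$ and $y\in V_{\mathfrak p}=cV_{\mathfrak p}$, so it lies in $V_{\mathfrak p}$. This contradicts the assumption.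

\medskip\noindent\emph{Step 3: there is $b\in C$ such that every $\mathfrak p\in\mathcal H$ contains $\alpha^i(b)$ for some $i\ge0$.} The $D$-module $\theta U\subseteq FU$ is finitely generated, so a common denominator $b\in C$ gives $b\theta U\subseteq U$. Put $b_j=b\,\alpha(b)\cdots\alpha^{j-1}(b)$. Then $b_j\theta^jU\subseteq U$ for all $j\ge1$, by induction:
\[
b_{j+1}\theta^{j+1}U=b\,\alpha(b_j)\,\theta\,\theta^jU=b\,\theta(b_j\theta^jU)\subseteq b\theta U\subseteq U .
\]
Suppose $\mathfrak p\in\mathcal H$ contains no $\alpha^i(b)$ with $i\ge0$. Then each $b_j$ is a unit of $D_{\mathfrak p}$, so $V_{\mathfrak p}=\bigcup_j(\theta^jU)_{\mathfrak p}=U_{\mathfrak p}$ is finitely generated over $D_{\mathfrak p}$. For $c\in\mathfrak p\cap C$, Step~2 gives $cV_{\mathfrak p}=V_{\mathfrak p}$, so $V_{\mathfrak p}=0$ by Nakayama's lemma. But $\mathfrak p$ contains some $\mathfrak q_i$, and $V_{\mathfrak q_i}\neq0$ is a localization of $V_{\mathfrak p}$, a contradiction.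

\medskip\noindent\emph{Step 4: $\mathcal H$ is finite.} Let $Z$ be the finite set of primes minimal over $bD$. It contains every member of $\mathcal H$ that contains $b$. Let $\mathfrak p\in\mathcal H$ and $j\ge0$. Step~3 applied to $\alpha^{-j}(\mathfrak p)$ gives $i\ge0$ with $b\in\alpha^{-(i+j)}(\mathfrak p)$. So $\alpha^{-n}(\mathfrak p)\in Z$ for arbitrarily large $n$. Two of these primes coincide, so the orbit of $\mathfrak p$ is finite, and it meets $Z$. Thus $\mathcal H$ lies in the union of the orbits of those members of $Z$ whose orbit is finite, and this union is finite. Lemma~\ref{lem:height} completes the proof.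
\end{proof}

The hypothesis enters only in Step~1. In Example~\ref{ex:shift} it is Step~1 that fails: $(t)$ is associated to $V_F/V$ and has infinite orbit.

\section{Expanding modules}\label{sec:exp}

In this section we assume only that $\operatorname{Spec}D$ is finite. Let $J=\bigcap_{\mathfrak p\in\mathcal H}\mathfrak p$, with $J=D$ if $\mathcal H=\emptyset$. Then $\alpha(J)=J$, and $J\cap C\neq\emptyset$ because each member of the finite set $\mathcal H$ meets $C$. By Lemma~\ref{lem:height}, a prime containing an element of $C$ lies in $\mathcal H$ and so contains $J$. By (F4),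
\begin{equation}\label{eq:cofinal}
\text{for each $c\in C$ there is $t\ge1$ with $J^t\subseteq cD$.}
\end{equation}
So the powers of one $\alpha$-ideal absorb all denominators. This is what finiteness of $\operatorname{Spec}D$ provides; in Example~\ref{ex:shift} the intersection of the height-one primes is $0$.

\begin{definition}\label{def:exp}
A $B$-module $W$ is \emph{expanding} if
\begin{enumerate}
\item[(E1)] $C$ acts bijectively on $W$, and the resulting $F$-module is finitely generated;
\item[(E2)] $\theta$ is bijective on $W$;
\item[(E3)] there are a finitely generated $D$-submodule $U$ with $FU=W$ and an integer $n\ge1$ with $\theta^{-n}U\subseteq JU$.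
\end{enumerate}
\end{definition}

Since $\alpha(J)=J$, we have $\theta^{\pm1}(J^lU')=J^l\theta^{\pm1}U'$ for any $D$-submodule $U'$. So (E3) gives $\theta^{-nl}U\subseteq J^lU$ for all $l\ge1$. In Section~\ref{sec:model}, $J=tD$, every $W_g$ satisfies (E1) and (E2), and $W_g$ satisfies (E3) exactly when $\nu(g)<0$.

\begin{lemma}\label{lem:sub}
If $W$ is expanding, every $B$-submodule $Y$ of $W$ is an $F$-submodule. In particular $\operatorname{length}_BW\le\operatorname{length}_FW<\infty$.
\end{lemma}

\begin{proof}
We first show that (E3) passes to $FY$. Since $\theta(FY)=F\theta Y\subseteq FY$, we get $\theta(FY)=FY$ from \eqref{eq:length}, so $\theta^{-1}$ preserves $FY$. Put $U_Y=U\cap FY$, a finitely generated $D$-module. Each $y\in FY$ has $cy\in U$ for some $c\in C$, so $FU_Y=FY$. By (F1) there is $l\ge1$ with $J^lU\cap U_Y\subseteq JU_Y$. With $N=nl$,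
\[
\theta^{-N}U_Y\subseteq J^lU\cap FY=J^lU\cap U_Y\subseteq JU_Y .
\]
Hence $U_Y\subseteq J\theta^NU_Y$, and by iteration $U_Y\subseteq J^h\theta^{Nh}U_Y$ for all $h\ge1$.

Now we divide. The generators of $U_Y$ lie in $FY$, so $cU_Y\subseteq Y$ for some $c\in C$, and $J^tU_Y\subseteq Y$ for some $t$ by \eqref{eq:cofinal}. Let $d\in C$ and choose $u$ with $J^u\subseteq dD$. With $h=t+u$,
\[
U_Y\subseteq J^uJ^t\theta^{Nh}U_Y=J^u\theta^{Nh}(J^tU_Y)\subseteq J^u\theta^{Nh}Y\subseteq J^uY\subseteq dY .
\]
So $d^{-1}U_Y\subseteq Y$ for all $d\in C$, and $FY=FU_Y=\bigcup_{d}d^{-1}U_Y\subseteq Y$.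
\end{proof}

Condition (E3) is needed: $D\subseteq W_g$ is a submodule and not an $F$-submodule when $\nu(g)\ge0$. The next two lemmas supply expanding modules.

\begin{lemma}\label{lem:simple}
A simple $B$-module $W$ that is $C$-torsionfree and on which $\theta$ is bijective is expanding.
\end{lemma}

\begin{proof}
Since $J$ meets $C$, the submodule $JW$ is nonzero, so $JW=W$. For $c\in C$ and $t$ as in \eqref{eq:cofinal}, $W=J^tW\subseteq cW$. So $C$ acts bijectively and $W=W_F$. With $U$ as in Lemma~\ref{lem:lattice}, $W=FU$, which gives (E1). Moreover $W=JW=\bigcup_jJ\theta^jU$ is an ascending union and $U$ is finitely generated, so $U\subseteq J\theta^nU$ for some $n\ge1$. Applying $\theta^{-n}$ gives (E3).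
\end{proof}

\begin{lemma}\label{lem:factors}
Let $Y$ be a $C$-torsionfree $B$-module of finite length on which $\theta$ is injective. Then $Y$ has a composition series all of whose factors are expanding.
\end{lemma}

\begin{proof}
The point is that torsionfreeness must be kept when we pass to quotients. By Lemma~\ref{lem:bij}, $\theta$ is bijective on all subquotients. Suppose $Y'\subsetneq Y$ has a composition series with expanding factors; $Y'=0$ is the starting case. Each $c\in C$ acts bijectively on these factors, hence on $Y'$. If $cy\in Y'=cY'$, then $y\in Y'$ since $Y$ is $C$-torsionfree. So $Y/Y'$ is $C$-torsionfree, and a simple submodule $Y''/Y'$ of it is expanding by Lemma~\ref{lem:simple}. Replace $Y'$ by $Y''$; the process stops at $Y$.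
\end{proof}

We now generalize the twist $W_g\mapsto W_{\lambda^{-i}g}$. Let $N$ be a $D$-module with an $\alpha$-semilinear bijection $\alpha_N\colon N\to N$, and let $W$ be a $B$-module. For $f\in\operatorname{Hom}_D(N,W)$ define
\[
(\theta f)(x)=\theta\bigl(f(\alpha_N^{-1}x)\bigr).
\]
This map is $D$-linear, since $(\theta f)(dx)=\theta\bigl(\alpha^{-1}(d)f(\alpha_N^{-1}x)\bigr)=d\,(\theta f)(x)$, and $(\theta(df))(x)=\theta\bigl(d\,f(\alpha_N^{-1}x)\bigr)=\alpha(d)(\theta f)(x)$. So $\operatorname{Hom}_D(N,W)$ is a $B$-module. A $B$-linear map $W\to W'$ induces a $B$-linear map by composition, and the functor $\operatorname{Hom}_D(N,-)$ is left exact. For $N=D\bar x$ free of rank one with $\alpha_N(\bar x)=\lambda\bar x$, evaluation at $\bar x$ identifies $\operatorname{Hom}_D(N,W_g)$ with $W_{\lambda^{-1}g}$.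

\begin{lemma}\label{lem:hom}
If $N$ is finitely generated over $D$ and $W$ is expanding, then $H=\operatorname{Hom}_D(N,W)$ is expanding.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_r$ generate $N$, and view $H\subseteq W^r$ through $f\mapsto(f(x_i))_i$. Since $W$ is an $F$-module, $H$ is an $F$-submodule of $W^r$, hence of finite length; this is (E1). The map $\theta$ on $H$ has the inverse $(\theta^{-1}f)(x)=\theta^{-1}f(\alpha_Nx)$; this is (E2). Let $U,n$ be as in (E3) for $W$, and put $U_H=\{f\in H:f(N)\subseteq U\}=H\cap U^r$, a finitely generated $D$-module. For $f\in H$ there is $c\in C$ with $cf(x_i)\in U$ for all $i$, so $FU_H=H$. For $f\in U_H$ and $l\ge1$ we have $(\theta^{-nl}f)(x)=\theta^{-nl}f(\alpha_N^{nl}x)\in J^lU$. Hence $\theta^{-nl}U_H\subseteq J^lU^r\cap U_H$, and by (F1) applied to $U_H\subseteq U^r$ this lies in $JU_H$ for some $l$.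
\end{proof}

\section{From $B$ to $S$, and the proof of Theorem~\ref{thm:A}}\label{sec:layers}

\begin{proposition}\label{prop:thick}
Suppose $\theta V\neq0$ and $E_B(V)$ is locally artinian. Let $M$ be a finitely generated $S$-submodule of $E_S(V)$. Then $\widetilde C$ acts bijectively on $M$, the $R_{\widetilde C}$-module $M$ has finite length, all $S$-submodules of $M$ are $R_{\widetilde C}$-submodules, and $\operatorname{length}_SM\le\operatorname{length}_{R_{\widetilde C}}M$. In particular $E_S(V)$ is locally artinian.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:spec}, $\operatorname{Spec}D$ is finite, so Section~\ref{sec:exp} applies. Let $M\neq0$, so that $V\subseteq M$ is essential. By Lemma~\ref{lem:AR}, $I^eM=0$ for some $e$. The submodules $M_i=\operatorname{ann}_M(I^i)$ form a chain $0=M_0\subseteq M_1\subseteq\cdots\subseteq M_e=M$.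

\medskip\noindent\emph{The bottom layer.} The module $M_1$ is a finitely generated essential extension of $V$ over $B$, so it has finite length by hypothesis. The kernel of $\theta$ on $M_1$ and the set of elements of $M_1$ killed by an element of $C$ are submodules that meet $V$ in $0$, so both vanish. By Lemma~\ref{lem:factors} there is a chain $0=Y_0\subset Y_1\subset\cdots\subset Y_l=M_1$ with all $W_j=Y_j/Y_{j-1}$ expanding.

\medskip\noindent\emph{All layers.} Fix $i\ge0$. The $D$-module $N_i=I^i/I^{i+1}$ is finitely generated, and $\alpha$ induces a semilinear bijection on it because $I$ is an $\alpha$-ideal. For $m\in M_{i+1}$ define $f_m(\bar a)=am$ for $a\in I^i$. This is well defined and takes values in $M_1$, since $I^{i+1}m=0$. The map $m\mapsto f_m$ from $M_{i+1}$ to $\operatorname{Hom}_D(N_i,M_1)$ is $R$-linear with kernel $M_i$, and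
\[
f_{\theta m}(\bar a)=a\theta m=\theta\,\alpha^{-1}(a)\,m=(\theta f_m)(\bar a).
\]
So it identifies $M_{i+1}/M_i$ with an $S$-submodule $Q$ of $\operatorname{Hom}_D(N_i,M_1)$. Put $H_j=\operatorname{Hom}_D(N_i,Y_j)$, so that $0=H_0\subseteq\cdots\subseteq H_l=\operatorname{Hom}_D(N_i,M_1)$. By left exactness,
\[
(Q\cap H_j)/(Q\cap H_{j-1})\ \hookrightarrow\ H_j/H_{j-1}\ \hookrightarrow\ \operatorname{Hom}_D(N_i,W_j).
\]
The last module is expanding by Lemma~\ref{lem:hom}, so by Lemma~\ref{lem:sub} the first is an $F$-module of finite length.

\medskip\noindent\emph{Conclusion.} The module $M$ has a finite chain of $S$-submodules whose factors are $F$-modules of finite length. Each element of $\widetilde C$ acts bijectively on the factors, hence, by induction along the chain, on every term. So the terms are $R_{\widetilde C}$-modules. The ring $R_{\widetilde C}$ acts on each factor through the surjection $R_{\widetilde C}\to F$, so $M$ has finite length over $R_{\widetilde C}$. An $S$-submodule $M'$ of $M$ is again a finitely generated submodule of $E_S(V)$, so $\widetilde C$ acts bijectively on $M'$, and $M'$ is an $R_{\widetilde C}$-submodule. The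 inequality of lengths follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $E_S(V)$ is locally artinian, so is its submodule $E_{S/P}(V)$. If $\theta V=0$, Proposition~\ref{prop:zero} shows that both are locally artinian. If $\theta V\neq0$ and $E_{S/P}(V)$ is locally artinian, then $E_B(V)$ is locally artinian by Proposition~\ref{prop:toB}, and so is $E_S(V)$ by Proposition~\ref{prop:thick}.
\end{proof}

The hypothesis on $E_B(V)$ was used twice: on $V_F$, to make $\operatorname{Spec}D$ finite, and on $M_1$, to give the bottom layer finite length.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}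

The statements about $D$ are in Lemma~\ref{lem:D}, and (1) and (2) are equivalent by Theorem~\ref{thm:A}. If (2) holds, Propositions~\ref{prop:toB} and~\ref{prop:thick} give the statements about $R_{\widetilde C}$. The last sentence of the theorem is proved in Example~\ref{ex:sharp}. It remains to relate (3) to (1) and (2).

\begin{proof}[Proof that \textup{(2)} implies \textup{(3)}]
By Propositions~\ref{prop:toB} and~\ref{prop:spec}, $E_B(V)$ is locally artinian and $\operatorname{Spec}D$ is finite. Let $E$ be as in (3). As an essential extension of $V$, it embeds in $E_S(V)$. Let $Y$ be the $S$-submodule generated by a finite set of generators of $E$ over $F$. By Proposition~\ref{prop:thick}, $C$ acts bijectively on $Y$, so $Y$ is an $F$-submodule and $Y=E$. By the same proposition, $E$ has finite $S$-length and its $S$-submodules are $F$-submodules. By Lemma~\ref{lem:bij}, $\theta$ is bijective on each of them. So the $S$-submodules of $E$ are exactly its $F[\theta^{\pm1};\alpha]$-submodules, and every $F[\theta^{\pm1};\alpha]$-composition factor of $E$ is simple over $S$.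
\end{proof}

For the converse we localize an essential extension of $V$ at $C$. Condition (3) applies only to modules of finite $F$-length, so we must first show that the localization has finite $F$-length. Over the fields that make up $F$ this is a statement about skew polynomial rings over a field.

\begin{lemma}\label{lem:Flength}
Let $\Lambda=F[\theta;\alpha]$, and let $E$ be a finitely generated $\Lambda$-module on which $\theta$ is injective. Suppose $E$ has a $\Lambda$-submodule $V_0$ of finite $F$-length that meets every nonzero $\Lambda$-submodule of $E$ nontrivially. Then $E$ has finite $F$-length.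
\end{lemma}

\begin{proof}
The primitive idempotents of $F$ correspond to the primes $\mathfrak q_i$, so $\alpha$ permutes them transitively. Number them $e_i$, $i\in\mathbb Z/s\mathbb Z$, with $\alpha(e_i)=e_{i+1}$, and let $F_i=e_iF$, a field. Then $E=\bigoplus_ie_iE$ and $\theta(e_iE)\subseteq e_{i+1}E$. The module $E$ is generated by finitely many elements, each lying in some $e_iE$. So it suffices to show that $\Lambda x$ has finite $F$-length for $0\neq x\in e_iE$.

The automorphism $\alpha^s$ preserves $F_i$, and $e_iE$ is a module over $A=F_i[\theta^s;\alpha^s]$. This ring is a domain, since degrees add. If $0\neq g\in A$, then $A/Ag$ is spanned over $F_i$ by the powers of $\theta^s$ below the degree of $g$, since $Ag$ contains a monic element of each larger or equal degree. For $n\ge0$ we have $F\theta^nx=\theta^nFx=\theta^nF_ix\subseteq e_{i+n}E$. Grouping the exponents modulo $s$,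
\begin{equation}\label{eq:decomp}
\Lambda x=\bigoplus_{j=0}^{s-1}\theta^jAx,\qquad\theta^jAx\subseteq e_{i+j}E .
\end{equation}
The $\Lambda$-submodule $\Lambda x\cap V_0$ is nonzero, so it contains a nonzero element of $e_{i+j}E$ for some $0\le j<s$. Applying the injective map $\theta^{s-j}$ gives a nonzero element $y\in\Lambda x\cap V_0\cap e_iE$. By \eqref{eq:decomp}, $y=ax$ with $0\neq a\in A$. The space $Ay\subseteq e_iV_0$ has finite dimension over $F_i$ while $A$ does not, so $a'y=0$ for some $0\neq a'\in A$. Then $g=a'a\neq0$ kills $x$, and $Ax$ is a quotient of $A/Ag$, of finite dimension over $F_i$. Since $\theta^j$ preserves $F$-length, \eqref{eq:decomp} shows that $\Lambda x$ has finite $F$-length.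
\end{proof}

\begin{proof}[Proof that \textup{(3)} implies \textup{(1)}]
By Proposition~\ref{prop:thick} it suffices to show that $E_B(V)$ is locally artinian. Let $M_1\supseteq V$ be a finitely generated essential extension over $B$. The kernel of $\theta$ and the $C$-torsion elements are submodules of $M_1$ meeting $V$ in $0$, so $M_1$ is $C$-torsionfree and $\theta$ is injective on it. Put $E=(M_1)_F$. It is finitely generated over $F[\theta;\alpha]$, $\theta$ is injective on it, and it is an essential extension of $M_1$, hence of $V$, over $S$. Since $\operatorname{Spec}D$ is finite, $V$ is expanding by Lemma~\ref{lem:simple}, so $V$ is an $F[\theta;\alpha]$-submodule of $E$ of finite $F$-length. By Lemma~\ref{lem:Flength}, $E$ has finite $F$-length. By \eqref{eq:length}, $\theta$ is bijective on $E$, so $E$ is an $F[\theta^{\pm1};\alpha]$-module as in (3). It has a composition series over $F[\theta^{\pm1};\alpha]$, whose factors are simple over $S$ by (3). So $E$, and with it $M_1$, has finite $S$-length.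
\end{proof}

\section{Two sufficient conditions and an example}\label{sec:examples}

\begin{proposition}\label{prop:auto}
Suppose $\theta V\neq0$. If $D$ is artinian, or if $\alpha$ has finite order on $D$, then the conditions of Theorem~\ref{thm:B} hold.
\end{proposition}

\begin{proof}
Let $D$ be artinian. Then all its primes are minimal, so $\operatorname{Spec}D$ is finite, regular elements are units, and $D=F$. Let $W$ be a simple $F[\theta^{\pm1};\alpha]$-module of finite $F$-length. An $S$-submodule $Y$ of $W$ is an $F$-submodule with $\theta Y\subseteq Y$, so $\theta Y=Y$ by \eqref{eq:length}, and $Y$ is $0$ or $W$. So (3) holds. If $\alpha$ has finite order on $D$, then (1) holds by Lemma~\ref{lem:finite} and Proposition~\ref{prop:thick}.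
\end{proof}

Finiteness of $\operatorname{Spec}D$ alone is not sufficient. In the notation of Section~\ref{sec:model}, we glue the non-artinian module $D\subseteq W_1$ on top of the simple module $W_{t^{-1}}$.

\begin{example}\label{ex:sharp}
Let $k$ be a field, let $q\in k^\times$ have infinite order, and let $R=k[t]_{(t)}$, $\alpha(t)=qt$. Let $V=W_{t^{-1}}$, that is, $V=k(t)$ with $\theta h=t^{-1}\alpha(h)$. It is simple by Section~\ref{sec:model}. Here $I=0$, the ring $D=R$ has two primes, $F=k(t)$, and $P=0$ by Lemma~\ref{lem:order} because $\alpha$ has infinite order.

Let $M=V\oplus R\varepsilon$ as an $R$-module, with $R\varepsilon$ free, and put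
\[
\theta(h+r\varepsilon)=t^{-1}\alpha(h)+\alpha(r)+\alpha(r)\varepsilon .
\]
This map is $\alpha$-semilinear, so $M$ is an $S$-module containing $V$, generated by $1\in V$ and $\varepsilon$. The quotient $M/V$ is $R$ with $\theta=\alpha$, which has the descending chain of submodules $t^nR$. So $M$ has infinite length.

We claim that $V$ is essential in $M$. Suppose $Y\neq0$ is a submodule with $Y\cap V=0$. A nonzero element of $Y$ has nonzero $\varepsilon$-coefficient, which is a unit times $t^n$ for some $n\ge0$. So $Y$ contains $y=t^nh+t^n\varepsilon$ for some $h\in k(t)$. Then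
\[
\theta y-q^ny=q^nt^n\bigl(t^{-1}\alpha(h)+1-h\bigr)\in Y\cap V=0,
\]
so $h$ satisfies
\begin{equation}\label{eq:qdiff}
h(t)=1+t^{-1}h(qt).
\end{equation}
We show that \eqref{eq:qdiff} has no rational solution. Let $\Pi$ be the finite set of poles of $h$ in $\bar k^{\times}$, where $\bar k$ is an algebraic closure of $k$. By \eqref{eq:qdiff}, $a\in\Pi$ if and only if $qa\in\Pi$. Since $q$ has infinite order, $\Pi=\emptyset$, so $h=\sum_{j=m}^dh_jt^j$ is a Laurent polynomial. It is nonzero by \eqref{eq:qdiff}; take $h_m,h_d\neq0$. The term $t^{-1}h(qt)$ has lowest exponent $m-1$ and highest exponent $d-1$. The exponent $m-1$ does not occur on the left, so it cancels against the constant $1$, and $m=1$. The exponent $d$ occurs on the left, so it comes from the constant $1$, and $d=0$. This contradicts $m\le d$.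

Thus $E_S(V)=E_{S/P}(V)$ is not locally artinian, although $\operatorname{Spec}D$ is finite. The failure of the second half of (3) is visible directly: $E=M_F=V\oplus F\varepsilon$ has $F$-length $2$ and contains $V$ as an essential $S$-submodule, and its composition factor $E/V\cong W_1$ has the proper nonzero $S$-submodule $R$.
\end{example}

\begin{thebibliography}{1}

\bibitem{BCM}
Ken Brown, Paula A.A.B. Carvalho and Jerzy Matczuk,
\emph{Property $(\diamond)$ for Ore extensions of small Krull dimension},
arXiv:2403.09239 (2024).

\end{thebibliography}
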